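# Logarithmic étale motives with torsion coefficients

## 1. The theorem: torsion log étale motives are étale motives

Throughout, $k$ is a perfect field with trivial log structure, $\Lambda$ is a commutative unital ring, and $\tau$ is one of two topologies on log schemes, the dividing étale topology $d\acute{e}t$ or the log étale topology $l\acute{e}t$. Write
$$T=\mathbf{logDM}^{\rm eff}_{\tau}(k,\Lambda),\qquad T'=\mathbf{DM}^{\rm eff}_{\acute{e}t}(k,\Lambda),\qquad \Phi=L\omega_\sharp: T\to T',$$
let $T_{\rm prop}\subset T$ be the localizing subcategory generated by the motives $M(X)$ of those $X\in lSm/k$ whose underlying scheme is proper over $k$, and let $\langle\dots\rangle$ mean "localizing subcategory generated by". All of this is defined in Sections 2 and 3. For $\tau=d\acute et$ one writes $\mathbf{logDM}^{\rm eff}_{\acute et}$ for $\mathbf{logDM}^{\rm eff}_{\tau}$.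

**Theorem 1.** Let $n\ge 1$ be invertible in $k$ and suppose $n\Lambda=0$. Then, for $\tau=d\acute{e}t$ and for $\tau=l\acute{e}t$, the functor $\Phi:T\to T'$ is an equivalence, $T=\langle M(\operatorname{Spec}L): L/k\text{ finite}\rangle$, and $T_{\rm prop}=T$. In particular all four functors in
$$\mathbf{logDM}^{\rm eff}_{\acute{e}t}(k,\Lambda)\leftarrow \mathbf{logDM}^{\rm eff}_{\acute{e}t,\rm prop}(k,\Lambda)\rightarrow \mathbf{DM}^{\rm eff}_{\acute{e}t}(k,\Lambda),$$
$$\mathbf{logDM}^{\rm eff}_{l\acute{e}t}(k,\Lambda)\leftarrow \mathbf{logDM}^{\rm eff}_{l\acute{e}t,\rm prop}(k,\Lambda)\rightarrow \mathbf{DM}^{\rm eff}_{\acute{e}t}(k,\Lambda)$$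
(inclusions to the left, restrictions of $L\omega_\sharp$ to the right) are equivalences of triangulated categories.

**Theorem 2.** Let $\Lambda$ be arbitrary, and for $X\in lSm/k$ put $B_X=\mathrm{fib}(M(X\times\mathbb A^1)\to M(X))\in T$. Then $\Phi$ is a Verdier quotient functor with kernel $\langle B_X: X\in lSm/k\rangle$, and every integer invertible in $k$ acts invertibly on every object of this kernel.

With $\Lambda=\mathbb Z/n$, the last sentence of Theorem 1 is a conjecture stated in Federico Binda, Doosung Park and Paul Arne Østvær, "Triangulated categories of logarithmic motives over a field", arXiv:2004.12298 (2020). So the conjecture is true, for every perfect field $k$, and no resolution of singularities is assumed.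

In plain words: $T'$ is built from smooth schemes by forcing $Y\times\mathbb A^1\to Y$ to be an isomorphism. The category $T$ is built from smooth schemes with a boundary, and one forces only $X\times\overline\square\to X$ to be an isomorphism, where $\overline\square=(\mathbb P^1,\infty)$ is a compactified line. The functor $\Phi$ throws the boundary away: $\Phi M(X)\cong M(X-\partial X)$. Theorem 1 says that if the coefficients are killed by an integer invertible in $k$, nothing is lost. Theorem 2 says that in general what is lost is exactly the failure of $M(X\times\mathbb A^1)\to M(X)$ to be an isomorphism, and that this failure is uniquely divisible by every integer invertible in $k$.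

For the dividing Nisnevich topology the analogous functor $\mathbf{logDM}^{\rm eff}_{\rm prop}(k,\Lambda)\to \mathbf{DM}^{\rm eff}(k,\Lambda)$ is known to be an equivalence if $k$ admits resolution of singularities. In Theorem 1 the proper objects that generate are only the $\operatorname{Spec}L$, so no compactification will have to be constructed.

## 2. Log schemes, interiors, log correspondences

**Log schemes.** An fs monoid is a finitely generated, integral (cancellative) and saturated commutative monoid; it is sharp if $0$ is its only unit. For $P$ fs, $\mathbb A_P=\operatorname{Spec}(P\to k[P])$ is $\operatorname{Spec} k[P]$ with the log structure generated by $P$. A morphism $f:Y\to X$ of fs log schemes is *strict* if $M_Y=f^*M_X$; it is *strict étale* if moreover the underlying morphism is étale. The category $lSm/k$ consists of the separated fs log schemes of finite type over $k$ that are log smooth over $k$. For $X\in lSm/k$,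
$$X^\circ:=X-\partial X$$
is the open dense subscheme where the log structure is trivial; it lies in $Sm/k$.

We use Kato's criterion as the working description: $f:Y\to X$ is log étale (log smooth) if and only if étale locally it has charts $P\to Q$ of fs monoids such that the kernel and the cokernel (the kernel and the torsion of the cokernel) of $P^{gp}\to Q^{gp}$ are finite of orders invertible on $Y$ and $Y\to X\times_{\operatorname{Spec}\mathbb Z[P]}\operatorname{Spec}\mathbb Z[Q]$ is strict étale.

**Examples.** $\mathbb A_{\mathbb N}=(\mathbb A^1,0)$ has interior $\mathbb G_m$. The interval $\overline\square=(\mathbb P^1,\infty)$ has interior $\mathbb A^1$. For $P=\{(u,v)\in\mathbb Z^2:0\le v\le 2u\}$, generated by $(1,0),(1,1),(1,2)$, the scheme $\mathbb A_P$ is the quadric cone $xz=y^2$. It is log smooth, its interior is a torus $\mathbb G_m^2$, and its underlying scheme is singular.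

**(F1)** *Strict étale locally, $X\in lSm/k$ has a strict étale morphism to $\mathbb A_P\times\mathbb A^r$ with $P$ sharp fs. In particular the underlying scheme $\underline X$ is normal.* By Kato's criterion there is, étale locally, a strict étale map to $\mathbb A_Q$ with $Q$ fs and the torsion of $Q^{gp}$ of order invertible in $k$. Localize at the face of elements that become units at the given point; then $P:=Q/Q^*$ is the characteristic monoid there. It is sharp and saturated, so $P^{gp}$ is free and $Q\cong Q^*\oplus P$. Finally $\operatorname{Spec}k[Q^*]$ is smooth, because the torsion of $Q^*$ has order invertible in $k$, hence it is locally étale over some $\mathbb A^r$. Normality follows from that of $k[P]$.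

**(F2)** *(a) If $Y\to X$ is log étale and $X$ has trivial log structure, then $Y$ has trivial log structure and $Y\to X$ is étale. (b) For any morphism $f:Y\to X$, $Y^\circ\subset f^{-1}(X^\circ)$. (c) If $f$ is log étale, $Y^\circ=f^{-1}(X^\circ)$, and it is étale over $X^\circ$.* For (a): local charts are $0\to P$ with $P$ fs and $P^{gp}$ finite of invertible order. If $p\in P^{gp}$, some multiple of $p$ is $0\in P$, so $p\in P$ by saturation; hence $P=P^{gp}$, the log structure is trivial, and $Y$ is étale over $X\times\operatorname{Spec}\mathbb Z[P^{gp}]$, which is étale over $X$ where the order is invertible. For (b): if $f(y)\notin X^\circ$, there is a non-unit of $M_{X,f(y)}$. Its image in $\mathcal O_{Y,y}$ lies in the maximal ideal, so its image in $M_{Y,y}$ is a non-unit. For (c), apply (a) to $f^{-1}(X^\circ)\to X^\circ$ and combine with (b).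

**Topologies.** A *dividing cover* is a surjective proper log étale monomorphism $Y\to X$, for instance a log modification given by a subdivision of fans. Strict étale covers are families of strict morphisms whose underlying morphisms form étale covers. The topology $d\acute et$ is generated by strict étale covers and dividing covers; $l\acute et$ is Kato's full log étale topology, whose covers are the log étale families that remain jointly surjective after every fs base change. If $f:Y\to X$ is a dividing cover, then $Y^\circ\to X^\circ$ is, by (F2)(c), a surjective étale monomorphism of schemes, hence an isomorphism.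

**Example.** Subdivide the quadrant by the ray $(1,1)$. This gives $B\to \mathbb A_{\mathbb N^2}$, the blow-up of the origin, with charts $\langle x,y/x\rangle$ and $\langle y,x/y\rangle$. It contracts a $\mathbb P^1$, yet it is a monomorphism of fs log schemes. Indeed, a map $S\to\mathbb A_{\mathbb N^2}$ is a pair $m_1,m_2\in M_S(S)$. It lifts to the first chart if and only if $m_1\mid m_2$ in $M_S$, and to the second if and only if $m_2\mid m_1$; the quotient is unique since $M_S$ is cancellative. If both hold, $m_1$ and $m_2$ differ by a unit and both lifts lie in the overlap, where they agree.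

**(F6)** *Let $X$ be strict étale over $\mathbb A_P\times\mathbb A^r$, $P$ sharp fs, $\Sigma$ a subdivision of the dual cone of $P$, and $X_\Sigma=X\times_{\mathbb A_P}\mathbb A_\Sigma$. Then $X_\Sigma\to X$ is a dividing cover, and it is a cover for both topologies $\tau$.* It is a log modification given by a subdivision, hence a dividing cover and a $d\acute et$-cover. For $l\acute et$: it is log étale, so we need surjectivity after every fs base change. Passing to geometric points of the base change, it suffices to show $x\times_XX_\Sigma\neq\emptyset$ for every log point $x\to X$, $x=(\operatorname{Spec}K,Q\oplus K^*)$, with $K$ separably closed and $Q$ sharp fs. (Such a log structure splits in this way because $Q^{gp}$ is free.) Choose a homomorphism $\ell:Q\to\mathbb N$ with $\ell^{-1}(0)=0$. It gives a morphism $x'=(\operatorname{Spec}K,\mathbb N\oplus K^*)\to x$. The composite $P\to Q\xrightarrow{\ell}\mathbb N$ is a point of the dual cone, so it lies in some $\sigma\in\Sigma$. Hence $P^{gp}\to\mathbb Z\oplus K^*$ maps $\sigma^\vee\cap P^{gp}$ into $\mathbb N\oplus K^*$, that is, $x'\to\mathbb A_P$ lifts to $\mathbb A_\sigma\subset\mathbb A_\Sigma$. So $x'$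 maps to $x\times_XX_\Sigma$, which is therefore nonempty. $\square$

**Log correspondences.** $\mathrm{lCor}/k$ has the objects of $lSm/k$, and $\mathrm{lCor}(X,Y)\subset\mathrm{Cor}(X^\circ,Y^\circ)$ is the subgroup generated by the elementary correspondences $V$ that are *admissible*:

1. the closure $\overline V\subset X\times Y$ is finite and surjective over a component of $X$;
2. the projection from the normalization $\overline V^N$, with the log structure induced from $X$, to $Y$ extends to a morphism of fs log schemes.

Composition is that of $\mathrm{Cor}/k$. Since $\mathrm{lCor}(X,Y)$ is free on admissible elementary correspondences, if $dV\in\mathrm{lCor}(X,Y)$ with $d\ge1$ and $V$ elementary, then $V$ is admissible. An identity between log correspondences may be checked in $\mathrm{Cor}$, on interiors.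

**Example (condition 1 is restrictive).** An elementary $V\in\mathrm{lCor}(\overline\square,\mathbb A^1)$ has closure $\overline V\subset\mathbb P^1\times\mathbb A^1$ finite over $\mathbb P^1$, hence proper and irreducible. Its image in $\mathbb A^1$ is then a closed point $z$, so $\overline V=\mathbb P^1\times z$. Thus $\mathrm{lCor}(\overline\square,\mathbb A^1)$ contains only combinations of constants $[\mathbb A^1\times z]$. The identity of $\mathbb A^1$ is not among them.

**Example (condition 2 is restrictive).** Let $m\ge2$ be invertible in $k$, let $X=(\mathbb A^1,0)$ with coordinate $f$, $Y=(\mathbb A^1,0)$ with coordinate $g$, and $V=\{f=g^m\}\subset\mathbb G_m\times\mathbb G_m$, the transpose of $g\mapsto g^m$. Then $\overline V$ is the $g$-line, finite over $X$. The sections of the log structure induced from $X$ have at $g=0$ the images $u\,g^{ma}$ with $u$ a unit, $a\ge 0$. A log morphism to $Y$ over the identity would need a section with image $g$; there is none. So $V$ is not admissible. Transposes of maps ramified along the boundary are excluded.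

## 3. The categories and the functor $\Phi$

**Sheaves.** A presheaf with log transfers is an additive presheaf of $\Lambda$-modules on $\mathrm{lCor}/k$; it is a $\tau$-sheaf if its restriction to $lSm/k$ is. Let $A$ be the Grothendieck abelian category of $\tau$-sheaves with log transfers, and $A'$ that of étale sheaves with transfers on $\mathrm{Cor}/k$. Put $\Lambda^{\rm ltr}(X)=\Lambda\,\mathrm{lCor}(-,X)$ and $\Lambda(X)=a_\tau^*\Lambda^{\rm ltr}(X)\in A$. In $A'$ we have $\Lambda^{tr}(Y)$.

**(F3)** $\tau$-sheafification of presheaves with log transfers is computed on underlying presheaves, is exact, and is left adjoint to the inclusion of $A$. Hence $\mathrm{Hom}_A(\Lambda(X),G)=G(X)$. Likewise for $A'$. (Standing setting; Binda–Park–Østvær for $\tau$, Voevodsky for étale.)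

**Triangulated language.** A localizing subcategory is a full triangulated subcategory closed under isomorphisms and small sums; it is then closed under direct summands, so an object vanishes in the quotient only if it lies in the subcategory. For a set $\mathcal S$ of objects let $\mathcal S^\perp=\{E:\mathrm{Hom}(S,E[i])=0\ \forall S\in\mathcal S, i\in\mathbb Z\}$. A triangulated functor $\mathcal D\to\mathcal D'$ is a *Verdier quotient functor* if the induced functor $\mathcal D/\ker\to\mathcal D'$ is an equivalence; composites of such functors are again such. A complex $J$ is K-injective if $\mathrm{Hom}(C,J)=0$ in the homotopy category for all acyclic $C$. Then maps to $J$ in the derived category are homotopy classes of maps, so that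
$$\mathrm{Hom}_{D(A)}(\Lambda(X),J[i])=H^i(J(X)).\tag{1}$$

**(F4)** (Alonso–Jeremías–Souto, *Localization in categories of complexes and unbounded resolutions*, Canad. J. Math. 52 (2000).) Let $\mathcal G$ be Grothendieck abelian and $\mathcal S$ a set of objects of $D(\mathcal G)$. Each $E\in D(\mathcal G)$ lies in a triangle $E'\to E\to E''\to$ with $E'\in\langle\mathcal S\rangle$ and $E''\in\mathcal S^\perp$. Each complex has a K-injective resolution.

**The categories.** Let $\mathcal L\subset D(A)$ be generated by the cones of $\Lambda(X\times\overline\square)\to\Lambda(X)$, and $T=D(A)/\mathcal L$; $M(X)$ is the image of $\Lambda(X)$. Put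
$$c_X=\mathrm{cone}(\Lambda(X\times\mathbb A^1)\to\Lambda(X)),\qquad \mathcal L^+=\langle\mathcal L,\ c_X:X\in lSm/k\rangle ,$$
with trivial log structure on $\mathbb A^1$. Let $\mathcal L'\subset D(A')$ be generated by the cones $c'_Y$ of $\Lambda^{tr}(Y\times\mathbb A^1)\to\Lambda^{tr}(Y)$, and $T'=D(A')/\mathcal L'$.

The functor $\omega:\mathrm{lCor}/k\to\mathrm{Cor}/k$ is $X\mapsto X^\circ$, $V\mapsto V$. Left Kan extension along $\omega$ gives $\omega_\sharp$ on presheaves; compose with étale sheafification and derive to get $L\omega_\sharp$. We now replace this by something simple.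

**Lemma 3.** Let $\lambda:\mathrm{Cor}/k\to\mathrm{lCor}/k$ give $Y$ the trivial log structure.

(a) $\lambda\dashv\omega$ and $\omega\lambda=\mathrm{id}$. On presheaves $\omega_\sharp$ is the restriction $\lambda^*$, with right adjoint $\omega^*G=G((-)^\circ)$.

(b) $\lambda^*$ and $\omega^*$ preserve sheaves; $\lambda^*:A\to A'$ is exact, preserves colimits, and $\lambda^*\Lambda(X)=\Lambda^{tr}(X^\circ)$. The functor $L\omega_\sharp$ is induced by $\lambda^*$.

(c) $\lambda^*:D(A)\to D(A')$ is a Verdier quotient functor. Write $\mathcal K=\ker\lambda^*$.

*Proof.* *(a)* Let $V\in\mathrm{Cor}(Y,X^\circ)$ be elementary. It is finite over $Y$, so it is closed in $Y\times X$, and condition 1 holds. Its log structure induced from $\lambda Y$ is trivial and it maps into $X^\circ$, where the log structure of $X$ is trivial, so condition 2 holds. Thus $\mathrm{lCor}(\lambda Y,X)=\mathrm{Cor}(Y,X^\circ)$, naturally, which says $\lambda\dashv\omega$; and $\omega\lambda=\mathrm{id}$. Let $\varepsilon:\lambda\omega\to\mathrm{id}$ be the counit. A map $F\to G\omega$ restricts along $\lambda$ to $F\lambda\to G$. A map $\beta:F\lambda\to G$ gives $F\xrightarrow{F(\varepsilon)}F\lambda\omega\xrightarrow{\beta\omega}G\omega$.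 These are mutually inverse, so $\lambda^*$ is left adjoint to $\omega^*$, that is, $\lambda^*=\omega_\sharp$.

*(b)* By (F2)(a), every log étale $\lambda Y$-object has trivial log structure and is étale over $Y$, and dividing covers of $\lambda Y$ are isomorphisms. So every $\tau$-cover of $\lambda Y$ is refined by an étale cover, and étale covers are $\tau$-covers. Hence $\lambda^*$ maps $\tau$-sheaves to étale sheaves. As sheafification at $\lambda Y$ only involves covers of $\lambda Y$, $\lambda^*$ commutes with sheafification. Therefore $\lambda^*:A\to A'$ is exact and preserves colimits, and $\lambda^*\Lambda(X)$ is the sheafification of $\mathrm{lCor}(\lambda(-),X)\otimes\Lambda=\Lambda^{tr}(X^\circ)$, which is a sheaf. By (F2)(c), interiors of $\tau$-covers are étale covers, and over $X^\circ$ all log structures are trivial, so the interior of a fibre product is the fibre product of the interiors. Hence $\omega^*$ maps $A'$ to $A$. On $\tau$-sheaves $\omega_\sharp$ followed by étale sheafification is the exact functor $\lambda^*$, which is its own left derived functor.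

*(c)* Since $\lambda^*$ is exact, its right adjoint $\omega^*$ preserves K-injectives. So $R\omega^*$, computed by K-injective resolutions, is right adjoint to $\lambda^*$ on derived categories, and $\lambda^*R\omega^*=\mathrm{id}$ because $\lambda^*\omega^*=\mathrm{id}$. In particular $\lambda^*$ is essentially surjective. For $F\in D(A)$ the unit $F\to R\omega^*\lambda^*F$ becomes an isomorphism under $\lambda^*$, so its cone lies in $\mathcal K$. For $N\in\mathcal K$, $\mathrm{Hom}(N,R\omega^*G)=\mathrm{Hom}(\lambda^*N,G)=0$, so maps into $R\omega^*G$ are the same in $D(A)$ and in $D(A)/\mathcal K$. Hence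
$$\mathrm{Hom}_{D(A)/\mathcal K}(F_1,F_2)=\mathrm{Hom}_{D(A)}(F_1,R\omega^*\lambda^*F_2)=\mathrm{Hom}_{D(A')}(\lambda^*F_1,\lambda^*F_2).\qquad\square$$

Since $(X\times\overline\square)^\circ=X^\circ\times\mathbb A^1=(X\times\mathbb A^1)^\circ$, both the generators of $\mathcal L$ and the $c_X$ are sent by $\lambda^*$ to the objects $c'_{X^\circ}$:
$$\lambda^*\mathcal L^+\subset\mathcal L'.\tag{2}$$

## 4. $\mathbb A^1$-invariance is forced, and no homotopy gives it

By (2), $\Phi(B_X)=0$ for all $X$. So if $\Phi$ is to be an equivalence we must have $B_X=0$, that is, $M(X\times\mathbb A^1)\cong M(X)$ in $T$, although only $\overline\square$ was contracted. Similarly $\Phi$ sends $M(\lambda X^\circ)\to M(X)$ to an isomorphism, so the boundary must be invisible in $T$. For the simplest log scheme with boundary, $X=\overline\square$, this is nothing new: it says that $M(\mathbb A^1)\to M(\overline\square)\cong M(\operatorname{Spec} k)$ is an isomorphism. So the first thing to understand is $M(\mathbb A^1)$.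

The sensible first attempt is a homotopy. In $T$ all sections of $X\times\overline\square\to X$ agree, being inverse to one isomorphism. So a log correspondence $h$ from $\overline\square$ to $\mathbb A^1$ whose restrictions to $0$ and $1$ are the points $0$ and $1$ of $\mathbb A^1$ would identify these two points in $T$; and a version with parameters, such as an extension of the multiplication $(a,t)\mapsto at$ to $\mathbb A^1\times\overline\square\to\mathbb A^1$, would contract $\mathbb A^1$. The map $(a,t)\mapsto at$ does not extend: for $a\ne0$ it has no value in $\mathbb A^1$ at $t=\infty$. Correspondences do not help either. By the first example on condition 1 in Section 2, every element of $\mathrm{lCor}(\overline\square,\mathbb A^1)$ is a combination of constants $[\mathbb A^1\times z]$, so its restrictions to $0$ and to $1$ are equal zero-cycles. A homotopy between the points $0$ and $1$ of $\mathbb A^1$ does not exist in $\mathrm{lCor}/k$, whatever $\Lambda$ is.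

So look at the difference between $\mathbb A^1$ and $\overline\square$ instead. It is the quotient $C=\Lambda(\overline\square)/\Lambda(\mathbb A^1)$, and $B_{\operatorname{Spec}k}\cong C[-1]$ in $T$. This object should depend only on an étale neighbourhood of $\infty$. If that is so, a map $\mathbb P^1\to\mathbb P^1$ which near the boundary point is étale, of degree one onto the boundary point, acts on $C$ as an isomorphism. Yet it may be ramified, say of index $n$, at points far away from the boundary, and its transpose multiplies those points by $n$. The coexistence of these two facts will show that the difference of two points is divisible by $n$. We first prove that $C$ is local in this sense.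

## 5. Germs of log correspondences and excision

Let $S$ be the strict henselization of some $T_0\in lSm/k$ at a geometric point, with induced log structure. For a presheaf $F$ let $F(S)$ be the filtered colimit of $F(T')$ over the connected (hence, by normality, irreducible) strict étale neighbourhoods $T'$ of the geometric point. A map of presheaves that is an isomorphism on all these germs becomes an isomorphism after strict étale sheafification, hence after $a_\tau^*$, because $\tau$ is finer. Note that $S$ is a noetherian normal local domain.

We use two facts. An integral scheme finite over a strictly henselian local scheme is local and strictly henselian. And if $W\to Z$ is étale and separated with $Z$ strictly henselian local, then every point of $W$ over the closed point lies on a unique section of $W\to Z$, whose image is open and closed.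

**Lemma 4.** $\Lambda^{\rm ltr}(X)(S)$ is the free $\Lambda$-module on a set $E(S,X)$ of integral closed subschemes $Z\subset S\times X$, finite and surjective over $S$. Each $Z$ is local and strictly henselian; let $\kappa(Z)$ be its residue field and $c(Z)\in X$ the image of its closed point. If $\varphi:X'\to X$ is strict étale, then $\varphi_*$ maps $E(S,X')$ to $E(S,X)$, and the fibre over $Z$ is in bijection with $\mathrm{Hom}_X(\operatorname{Spec}\kappa(Z),X')$, naturally in $X'$.

*Proof.* **Step 1: the basis map.** This step sends a correspondence near $S$ to its components over $S$. Let $E(S,X)$ be the set of irreducible components of $\overline V_S:=\overline V\times_{T'}S$, for $T'$ as above and $V\in\mathrm{lCor}(T',X)$ elementary and admissible. For $T''\to T'$, the restriction of $V$ is the sum of the components of $V_{T''}$, with multiplicity $1$ since $V_{T''}\to V$ is étale. The scheme $V_{T''}$ is dense in $\overline V_{T''}$, which is closed in $T''\times X$, so the closures of these components are the components of $\overline V_{T''}$. Hence $V\mapsto\sum(\text{components of }\overline V_S)$ is compatible with restriction and defines a map from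 $\Lambda^{\rm ltr}(X)(S)$ to the free module on $E(S,X)$.

**Step 2: injectivity.** As $S\to T'$ is flat, the generic points of $\overline V_S$ lie over the generic point of $\overline V$, hence over that of $T'$. The fibre of $S$ over the generic point of $T'$ is the spectrum of a domain that is ind-étale over a field, that is, of a field; so the generic points of $\overline V_S$ lie over the generic point of $S$. The components of $\overline V_S$ are therefore finite and surjective over $S$. Two different $V$ share no component, since the generic point of a component determines that of $\overline V$. And $\overline V_S\ne\emptyset$ because $\overline V\to T'$ is surjective. So different $V$ go to nonempty sums over disjoint sets of basis elements. The map is injective for each $T'$, hence on the colimit.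

**Step 3: surjectivity.** Let $Z$ be a component of $\overline V_S$. Over a small enough $T''$, $Z$ descends to a closed $Z_1\subset\overline V_{T''}$ with $(Z_1)_S=Z$. By flatness the image of the generic point of $Z$ is the generic point of a component $Z''$ of $\overline V_{T''}$. Then $Z''\subset Z_1$, so $Z''_S\subset Z$, and $Z''_S$ contains the generic point of $Z$; hence $Z''_S=Z$. The normalization of $Z''$ is a component of $\overline V^N\times_{T'}T''$, strict étale over $\overline V^N$ for the induced log structures, so condition 2 passes from $V$ to $Z''$. Hence $Z''$ is the closure of an admissible elementary correspondence whose image is exactly $Z$. As $Z$ is integral and finite over $S$, it is local and strictly henselian. From now on, given $Z\in E(S,X)$, we may thus choose $T',V$ with $\overline V_S=Z$.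

**Step 4: $\varphi_*$ on the basis.** Let $Z'\in E(S,X')$ come from $V'\in\mathrm{lCor}(T',X')$, $\overline{V'}_S=Z'$. Let $Z\subset S\times X$ be its image, closed since $Z'$ is finite over $S$. We have $\varphi_*V'=dV$ with $d\ge1$ and $V$ elementary. As $dV\in\mathrm{lCor}(T',X)$, $V$ is admissible. Moreover $\overline V$ is the image of $\overline{V'}$, so $\overline V_S$ is the image $Z$ of $Z'$, and $Z\in E(S,X)$. Now $Z'$ is a closed integral subscheme of $Z\times_XX'$, which is étale and separated over $Z$, and its closed point lies over that of $Z$. So $Z'$ lies in the connected component through its closed point, which maps isomorphically to $Z$. Since $Z'\to Z$ is surjective, $Z'$ is this whole component. Hence $Z'\cong Z$ is the graph of a lift $Z\to X'$ of $Z\to X$, the degree is $1$, and $\varphi_*Z'=Z$.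

**Step 5: every lift occurs.** Let $Z=\overline V_S\in E(S,X)$ and let $Z\to X'$ be a lift of $Z\to X$. After shrinking $T'$ it is defined on $\overline V$. (Here $\overline V$ stays irreducible: by Step 2 each component of $\overline V_{T''}$ contributes at least one component of $\overline V_S=Z$.) Its graph $W\subset T'\times X'$ is closed, being finite over $T'$, and $W\cong\overline V$. As $X'^\circ=\varphi^{-1}(X^\circ)$, the part of $W$ in $T'^\circ\times X'^\circ$ corresponds to $\overline V\cap(T'^\circ\times X^\circ)=V$, and is dense in $W$. The log morphism $\overline V^N\to X$ lifts to $X'$ because $X'\to X$ is strict. So $W$ gives an admissible correspondence and $W_S\in E(S,X')$ lies over $Z$. Together with Step 4, the fibre over $Z$ is the set of lifts of $Z$ to $X'$, that is, of sections of $Z\times_XX'\to Z$. These correspond to lifts of the closed point, $\mathrm{Hom}_X(\operatorname{Spec}\kappa(Z),X')$. Naturality in $X'$ is clear. $\square$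

**Hypercovers.** A *hypercover* of $X\in lSm/k$ is an augmented semi-simplicial object $X_\bullet\to X$ (face maps only) of strict étale $X$-objects in $lSm/k$ such that $X_0\to X$ is surjective and, for $j\ge1$, $X_j\to M_j$ is surjective. Here $M_j\subset X_{j-1}\times_X\dots\times_XX_{j-1}$ ($j+1$ factors) is given by $d_ay_b=d_{b-1}y_a$ for $a<b$, with no condition if $j=1$. Since the $X_i$ are étale and separated over $X$, $M_j$ is open and closed in the fibre product, so it is strict étale over $X$ and in $lSm/k$. Example: the Čech nerve of a strict étale surjection $X_0\to X$, where $X_j=M_j$ for $j\ge1$; for $j=2$, a triple $(x_0,x_1,x_2)$ corresponds to $y_0=(x_1,x_2)$, $y_1=(x_0,x_2)$, $y_2=(x_0,x_1)$, and the conditions say precisely that the shared entries agree.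

**Proposition 5.**

(i) For $U\subset X$ open, $\Lambda(U)\to\Lambda(X)$ is injective, and $\Lambda(X)/\Lambda(U)$ is the sheafification of a presheaf with germs $\Lambda[\{Z\in E(S,X):c(Z)\notin U\}]$.

(ii) (Excision.) If $\varphi:X'\to X$ is strict étale, $F\subset X$ closed and $\varphi^{-1}(F)\to F$ is an isomorphism, then $\Lambda(X')/\Lambda(X'\setminus\varphi^{-1}F)\cong\Lambda(X)/\Lambda(X\setminus F)$.

(iii) For a hypercover $X_\bullet\to X$, the complex $\Lambda(X_\bullet)$ with differential $\sum(-1)^ad_a$ is a resolution of $\Lambda(X)$.

*Proof.* *(i)* By Lemma 4 the fibre of $E(S,U)\to E(S,X)$ over $Z$ is one point if $c(Z)\in U$ and empty otherwise. Sheafification is exact.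

*(ii)* If $Z'\in E(S,X')$ has image $Z$, then $c(Z)=\varphi(c(Z'))$, so $c(Z')\in\varphi^{-1}F$ if and only if $c(Z)\in F$. If $c(Z)\in F$, the lifts of $\operatorname{Spec}\kappa(Z)\to F\subset X$ to $X'$ are its lifts to $\varphi^{-1}(F)\cong F$, so there is exactly one. By (i) the map of quotient presheaves is bijective on germs.

*(iii)* On germs, the augmented complex is the direct sum over $Z\in E(S,X)$ of the augmented chain complexes of the semi-simplicial sets $E_\bullet=\mathrm{Hom}_X(\operatorname{Spec}\kappa(Z),X_\bullet)$. As $\kappa(Z)$ is separably closed and étale surjections are surjective on points over separably closed fields, $E_0\ne\emptyset$ and $E_j\to M_j(E)=\mathrm{Hom}_X(\operatorname{Spec}\kappa(Z),M_j)$ is surjective for $j\ge1$. Fix $e\in E_0$. Define inductively $s:E_j\to E_{j+1}$ by choosing $s(x)$ with faces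
$$(x,e)\ \text{ if }j=0,\qquad (x,s(d_0x),\dots,s(d_jx))\ \text{ if }j\ge1.$$
We must see that for $j\ge1$ this tuple $(y_0,\dots,y_{j+1})$ satisfies $d_ay_b=d_{b-1}y_a$ for $a<b$. For $a=0$: $d_0s(d_{b-1}x)=d_{b-1}x$, as required. For $1\le a<b$ we need $d_as(d_{b-1}x)=d_{b-1}s(d_{a-1}x)$. If $j\ge2$ the two sides are $s(d_{a-1}d_{b-1}x)$ and $s(d_{b-2}d_{a-1}x)$, which agree as $d_{a-1}d_{b-1}=d_{b-2}d_{a-1}$. If $j=1$ then $a=1$, $b=2$ and both sides equal $e$. Extend by $s(1)=e$ in the augmentation degree. Reading off the faces, $ds(x)=x-s(dx)$ in all degrees, so the augmented complex is contractible. $\square$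

## 6. The transpose of the power map

**The case $n=2$ by hand.** Let $2\in k^*$ and $X=\operatorname{Spec}k$. Take two projective lines with coordinates $f$ and $g$, the map $e$ given by $f=g^2$, and place the boundary at $f=1$ and at $g=1$, where $e$ is unramified. The ramified points $0,\infty$ lie in the interiors $O_f=\{f\ne1\}$ and $O_g=\{g\ne1\}$, both isomorphic to $\mathbb A^1$. Let $\theta$ be the transpose, $f\mapsto[\sqrt f]+[-\sqrt f]$. Then $\theta[0]=2[0]$ and $\theta[\infty]=2[\infty]$. Near the boundary, put $U=\{g\neq0,\infty,-1\}$ and compose: $\theta\circ e$ on $U$ is $[u]+[-u]$. The second summand never meets the boundary, since $-u=1$ would mean $u=-1\notin U$. So modulo the interior $O_g$, $\theta\circ e$ is the inclusion $U\subset\mathbb P^1_g$. By excision both $e|_U$ and this inclusion induce isomorphisms on the quotients "line with boundary modulo interior", hence so does $\theta$. In $T$, the class $[0]-[\infty]$ comes from that quotient (shifted), and $\theta$ maps the $f$-class to twice the $g$-class. So $[0]-[\infty]$ is divisible by $2$. Placing the boundary at a ramification point would not work: by the second example on conditions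 in Section 2, the transpose would not even be a log correspondence.

For $X\in lSm/k$ let $i_0,i_1:M(X)\to M(X\times\mathbb A^1)$ be the sections at $0,1$, and $p$ the projection.

**Proposition 6.** Let $\Lambda$ be arbitrary and $n\ge1$ invertible in $k$. There is $v\in\mathrm{Hom}_T(M(X),M(X\times\mathbb A^1))$ with $i_1-i_0=n\,v$.

*Proof.* $X$ is a finite disjoint union of irreducible objects and $M$ is additive, so we may take $X$ irreducible.

**Step 1: the geometry of $f=g^n$.** The purpose is to isolate a neighbourhood of the boundary point where the power map is strict étale. Let $P_f,P_g$ be projective lines with coordinates $f,g$, let $e:P_g\to P_f$ be $f=g^n$, and put $O_f=P_f\setminus\{1\}$, $O_g=P_g\setminus\{1\}$, $\overline P_f=(P_f,1)$, $\overline P_g=(P_g,1)$; both $\overline P_f$ and $\overline P_g$ are isomorphic to $\overline\square$. Let $\mu_n=\{g^n=1\}\subset P_g$, and let $\mu_n\setminus\{1\}$ be the zero locus of $(g^n-1)/(g-1)$; it does not contain $1$, because the value there is $n\in k^*$. Let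
$$U\subset\overline P_g\quad\text{be the open complement of}\quad\{0,\infty\}\cup(\mu_n\setminus\{1\}),\qquad U^*=U\setminus\{1\}.$$
Since $n\in k^*$, $e$ is étale away from $0,\infty$. On $U$, $g^n-1=\text{unit}\cdot(g-1)$, so the log structure $e^*M_{\overline P_f}$ agrees with $M_{\overline P_g}$ on $U$. Hence $e_U:=e|_U:U\to\overline P_f$ is strict étale, with fibre $\{1\}\cong\operatorname{Spec}k$ over $1$. Let $\iota:U\subset\overline P_g$ be the inclusion.

**Step 2: the transpose is a log correspondence.** Let
$$V=\{((x,g^n),(x,g)):x\in X^\circ,\ g^n\ne1\}\in\mathrm{Cor}(X^\circ\times O_f,X^\circ\times O_g).$$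
It is isomorphic to $X^\circ\times(P_g\setminus\mu_n)$, integral and finite over $X^\circ\times O_f$. Its closure in $(X\times P_f)\times(X\times P_g)$ is isomorphic to $X\times P_g$, which is normal, and finite and surjective over $X\times P_f$. The log structure induced from $X\times\overline P_f$ is that of $X\times(P_g,e^*M_{\overline P_f})$. The identity of $P_g$ extends to a log morphism $(P_g,e^*M_{\overline P_f})\to\overline P_g$: on $O_g$ the target has trivial log structure; on $U\ni1$ the two log structures agree by Step 1; and on $U\cap O_g$ both choices agree, since the target is trivial there. So $V$ defines $\theta\in\mathrm{lCor}(X\times\overline P_f,X\times\overline P_g)$. Likewise $V$ defines $\theta^\circ\in\mathrm{lCor}(X\times O_f,X\times O_g)$: its closure there is $X\times(P_g\setminus\mu_n)$, normal, finite and surjective over $X\times O_f$, with log structure induced from $X$. With the open immersions $\kappa_f:X\times O_f\to X\times\overline P_f$ and $\kappa_g$ we have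
$$\theta\kappa_f=\kappa_g\theta^\circ,$$
as both are $V$ on interiors.

**Step 3: the quotients.** The purpose is to compare both lines with $U$. By Proposition 5(i) we may form
$$C_f=\frac{\Lambda(X\times\overline P_f)}{\Lambda(X\times O_f)},\quad C_g=\frac{\Lambda(X\times\overline P_g)}{\Lambda(X\times O_g)},\quad C_U=\frac{\Lambda(X\times U)}{\Lambda(X\times U^*)}.$$
Let $\bar\theta:C_f\to C_g$ be induced by $\theta$ (possible by Step 2), $E:C_U\to C_f$ by $e_U$, and $I:C_U\to C_g$ by $\iota$. By excision at $X\times\{1\}$ (Proposition 5(ii)), $E$ and $I$ are isomorphisms.

**Step 4: $\bar\theta E=I$, so $\bar\theta$ is an isomorphism.** As $e$ is finite étale over $P_f\setminus\{0,\infty\}$, $U\times_{P_f}P_g\to U$ is finite étale. The graph $\{(u,u)\}$ of $\iota$ is a section, hence open and closed; let $R$ be its complement, finite étale over $U$. On $R$ one has $g\ne1$: if $g=1$ at a geometric point $(u,g)$ of $U\times_{P_f}P_g$, then $u^n=1$, so $u=1$ as $U\cap\mu_n=\{1\}$, and $(1,1)$ is on the graph. So $R$ is closed in $U\times O_g$. The scheme $X\times R$ is étale over $X\times U$, hence normal, and its components are finite and surjective over $X\times U$.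 With the log structure induced from $X\times U$ it has a log morphism to $X\times O_g$: to $X$ through $X\times U$, and to $O_g$ because $O_g$ has trivial log structure. So $X\times R$ defines $R_0\in\mathrm{lCor}(X\times U,X\times O_g)$. On interiors, $\theta\circ(\mathrm{id}\times e_U)$ is the pullback of $V$ along the étale map $X^\circ\times U^*\to X^\circ\times O_f$, which is $X^\circ\times(U^*\times_{P_f}P_g)$ with multiplicities one. Splitting off the graph of $\iota$,
$$\theta\circ(\mathrm{id}\times e_U)=(\mathrm{id}\times\iota)+\kappa_gR_0.\tag{3}$$
The last term factors through $\Lambda(X\times O_g)$, so it is zero in $C_g$. Hence $\bar\theta E=I$.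

**Step 5: comparing two points.** The purpose is to feed the points $0,\infty$ into the isomorphism $\bar\theta$. In $T$ there are triangles
$$C_f[-1]\xrightarrow{\partial_f}M(X\times O_f)\to M(X\times\overline P_f)\to C_f,$$
likewise for $g$, and $(\bar\theta[-1],\theta^\circ,\theta)$ is a morphism from the first to the second. Since $M(X\times\overline P_f)\cong M(X)$ by projection, a rational point of $O_f$ splits $M(X\times O_f)\to M(X\times\overline P_f)$. So the third map of the triangle is zero and $\partial_f$ is a split monomorphism; similarly for $\partial_g$. Let $u_f=s_0-s_\infty:M(X)\to M(X\times O_f)$ be the difference of the sections $f=0$ and $f=\infty$, and $u_g$ likewise. In $M(X\times\overline P_f)\cong M(X)$ both sections become inverse to the projection, so $u_f$ maps to $0$; the same holds for $g$. Hence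
$$u_f=\partial_f\tilde u_f,\qquad u_g=\partial_g\tilde u_g$$
for unique $\tilde u_f,\tilde u_g$. As $e$ is flat with fibre divisors $n[0]$ and $n[\infty]$ over $0$ and $\infty$, pulling $V$ back to $X^\circ\times\{0\}$ and $X^\circ\times\{\infty\}$ gives $\theta^\circ s_0=n\,s_0$ and $\theta^\circ s_\infty=n\,s_\infty$, so $\theta^\circ u_f=n\,u_g$. Therefore
$$\partial_g(\bar\theta\tilde u_f)=\theta^\circ\partial_f\tilde u_f=n\,u_g=\partial_g(n\tilde u_g),$$
so $\bar\theta\tilde u_f=n\tilde u_g$ and $u_f=n\cdot\partial_f\bar\theta^{-1}\tilde u_g$ (shifts of $\bar\theta$ suppressed). Under $O_f\cong\mathbb A^1$, $x=1/(1-f)$, the points $f=0,\infty$ become $x=1,0$, so $u_f$ becomes $i_1-i_0$. Let $v$ be the map corresponding to $\partial_f\bar\theta^{-1}\tilde u_g$. $\square$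

**Corollary 7.** If $n\ge1$ is invertible in $k$, then $n$ acts invertibly on $B_X$ for all $X\in lSm/k$. If moreover $n\Lambda=0$, then $B_X=0$, i.e. $M(X\times\mathbb A^1)\cong M(X)$, and $\mathcal L^+=\mathcal L$.

*Proof.* The multiplication that did not extend to $\overline\square$ is available on $\mathbb A^1\times\mathbb A^1$. Take $v$ as in Proposition 6 for $X\times\mathbb A^1$, and let $m:X\times\mathbb A^1\times\mathbb A^1\to X\times\mathbb A^1$, $(x,a,t)\mapsto(x,at)$. Put $\nu=mv\in\mathrm{End}_T(M(X\times\mathbb A^1))$. Since $mi_1=\mathrm{id}$ and $mi_0=i_0p$,
$$n\nu=m(i_1-i_0)=\mathrm{id}-i_0p .$$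
As $p\,i_0=\mathrm{id}$, this is the projector onto the summand $B_X$ of $M(X\times\mathbb A^1)\cong B_X\oplus M(X)$. Write it as $jq$ with $j:B_X\to M(X\times\mathbb A^1)$, $q$ back, $qj=\mathrm{id}$. Then $\nu'=q\nu j$ satisfies $n\nu'=q(jq)j=\mathrm{id}_{B_X}$. If $n\Lambda=0$, then also $n=0$ on $B_X$, because $T$ is $\Lambda$-linear; so $B_X=0$. Then $c_X$ vanishes in $T=D(A)/\mathcal L$, i.e. $c_X\in\mathcal L$. $\square$

## 7. Removing the boundary

**The case $(\mathbb A^1,0)$ by hand.** Here we compare $\Lambda(\mathbb G_m)$ with $\Lambda(\mathbb A^1,0)$. By excision
$$\Lambda(\mathbb A^1,0)/\Lambda(\mathbb G_m)\cong\Lambda(\mathbb P^1,0)/\Lambda(\mathbb P^1\setminus0).$$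
Now $(\mathbb P^1,0)\cong\overline\square$ and $\mathbb P^1\setminus 0\cong\mathbb A^1$, so both terms on the right become $\Lambda(\operatorname{Spec}k)$ modulo $\mathcal L^+$, and the quotient lies in $\mathcal L^+$. Thus once $\mathbb A^1$ is contracted, this boundary is invisible. The general case reduces to this one.

**Proposition 8** ($\Lambda$ arbitrary). $k_X:=\mathrm{cone}(\Lambda(\lambda X^\circ)\to\Lambda(X))\in\mathcal L^+$ for all $X\in lSm/k$.

*Proof.* Call $X$ *good* if $k_X\in\mathcal L^+$. Finite disjoint unions of good objects are good.

**Step 1: descent along strict étale covers.** *If $X_0\to X$ is strict étale surjective and all terms $X_p$ of its Čech nerve are good, then $X$ is good.* Interiors are preimages of $X^\circ$, so the $X_p^\circ$ form the Čech nerve of $X_0^\circ\to X^\circ$. By Proposition 5(iii), applied to both nerves, $k_X$ is the cone of the map of bounded above complexes $\Lambda(\lambda X_\bullet^\circ)\to\Lambda(X_\bullet)$. This cone is the union, hence the homotopy colimit, of the cones of the brutal truncations to $p\le N$. Each of these is an iterated extension of shifts of $k_{X_0},\dots,k_{X_N}$, so it is in $\mathcal L^+$,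 and $\mathcal L^+$ is closed under homotopy colimits.

**Step 2: dividing covers change nothing.** *For $Y=X_\Sigma\to X$ as in (F6), $X$ is good if and only if $Y$ is.* We have $Y^\circ\cong X^\circ$ (Section 2). As $Y\to X$ is a $\tau$-cover and a monomorphism, $Y\times_XY=Y$, and the sheaf condition says $G(X)=G(Y)$ for every $G\in A$. So $\Lambda(Y)\cong\Lambda(X)$ by (F3) and Yoneda, and $k_Y\cong k_X$.

**Step 3: normal crossings charts.** *$X$ is good if it has a strict étale map to $\mathbb A_{\mathbb N^s}\times\mathbb A^r$.* We remove one boundary component at a time, by induction on $s$. For $s=0$, $X=\lambda X^\circ$. Let $s\ge1$, $H=\mathbb A_{\mathbb N^{s-1}}\times\mathbb A^r$, $\varphi:X\to H\times(\mathbb A^1,0)$ strict étale, $t$ the coordinate of $(\mathbb A^1,0)$, $D=\{t=0\}\subset X$, $U=X\setminus D$. Then $U$ is strict étale over $H\times\mathbb G_m\subset\mathbb A_{\mathbb N^{s-1}}\times\mathbb A^{r+1}$, hence good by induction, and $U^\circ=X^\circ$. From $\Lambda(\lambda X^\circ)\to\Lambda(U)\to\Lambda(X)$ we get a triangle $k_U\to k_X\to\Lambda(X)/\Lambda(U)\to$, so it suffices to prove $\Lambda(X)/\Lambda(U)\in\mathcal L^+$.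

Give $D$ the log structure making $D\to H$ strict étale. In the fibre product $X\times_{H\times(\mathbb A^1,0)}(D\times(\mathbb A^1,0))$ the locus $t=0$ is $D\times_HD$. In it the diagonal $\Delta(D)$ is open and closed, since $D\to H$ is étale and separated. Let $X''$ be the open complement of the closed subset $(D\times_HD)\setminus\Delta(D)$. Then $X''\to X$ and $X''\to D\times(\mathbb A^1,0)$ are strict étale and both induce isomorphisms on the loci $t=0$, which are $\Delta(D)$, $D$ and $D\times 0$. Applying excision to these two maps and to $(\mathbb A^1,0)\subset(\mathbb P^1,0)$,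
$$\Lambda(X)/\Lambda(U)\cong\frac{\Lambda(D\times(\mathbb A^1,0))}{\Lambda(D\times\mathbb G_m)}\cong\frac{\Lambda(D\times(\mathbb P^1,0))}{\Lambda(D\times(\mathbb P^1\setminus0))}.$$
The projections from $\Lambda(D\times(\mathbb P^1,0))$ and $\Lambda(D\times(\mathbb P^1\setminus0))$ to $\Lambda(D)$ have cones in $\mathcal L^+$, since $(\mathbb P^1,0)\cong\overline\square$ and $\mathbb P^1\setminus0\cong\mathbb A^1$. By the octahedral axiom the right-hand quotient lies in $\mathcal L^+$.

**Step 4: general $X$.** By (F1) there is a strict étale cover of $X$ by finitely many $X_i$ which are strict étale over some $\mathbb A_P\times\mathbb A^r$, $P$ sharp fs. This property passes to strict étale objects over the $X_i$, so it holds for the pieces of all terms of the Čech nerve; by Step 1 we may assume $X$ itself strict étale over $\mathbb A_P\times\mathbb A^r$. Let $\Sigma$ be a unimodular subdivision of the dual cone of $P$. (For the quadric cone of Section 2, the dual cone has primitive rays $(0,1)$ and $(2,-1)$, with determinant of absolute value $2$; inserting the ray $(1,0)$ gives two cones of determinant $\pm1$.) Then $X_\Sigma$ is strict étale over $\mathbb A_\Sigma\times\mathbb A^r$,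 so it is Zariski covered by finitely many opens which are strict étale over some $\mathbb A_{\mathbb N^s}\times\mathbb G_m^q\times\mathbb A^r\subset\mathbb A_{\mathbb N^s}\times\mathbb A^{q+r}$, and so are their intersections, being open in them. By Steps 1 and 3, $X_\Sigma$ is good; by Step 2, $X$ is good. $\square$

No resolution of singularities entered: only the combinatorial subdivision of a cone.

## 8. The kernel of $D(A)\to T'$, and Theorem 2

We know that $\lambda^*:D(A)\to D(A')$ is a Verdier quotient with kernel $\mathcal K$. The objects $k_X$ lie in $\mathcal K$, as $\lambda^*k_X$ is the cone of an isomorphism. To see that they generate $\mathcal K$, we need that objects of $\mathcal K$ have no cohomology on schemes with trivial log structure. For complexes that are not bounded below, acyclicity on the étale site alone does not formally give this; the following lemma gets it from K-injectivity in $A$ and hypercovers.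

**Lemma 9.** If $F\in\mathcal K$, then $\mathrm{Hom}_{D(A)}(\Lambda(\lambda Y),F[i])=0$ for all $Y\in Sm/k$, $i\in\mathbb Z$.

*Proof.* Let $J$ be a K-injective complex in $A$ isomorphic to $F$. The étale cohomology sheaves of $\lambda^*J$ vanish. So every cocycle in $J(\lambda W)$, $W\in Sm/k$, becomes a coboundary on an étale cover of $W$; as $W$ is quasi-compact and $J$ is additive, the cover may be taken to be a single affine scheme. Let $x\in J^i(\lambda Y)$ be a cocycle. By (1) we must show it is a coboundary.

**Step 1: a hypercover that kills $x$.** We construct a hypercover $U_\bullet\to Y$ with all $U_j\in Sm/k$ affine, and $y_j\in J^{i-1-j}(\lambda U_j)$ with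
$$dy_0=x|_{U_0},\qquad dy_j=\delta y_{j-1}\ (j\ge1),\qquad\delta=\textstyle\sum(-1)^ad_a^*.\tag{4}$$
$U_0,y_0$ exist by the above. Given $U_0,\dots,U_{j-1}$ and $y_0,\dots,y_{j-1}$, form $M_j$ as in Section 5 and $\delta y_{j-1}\in J^{i-j}(\lambda M_j)$, using the $j+1$ maps $M_j\to U_{j-1}$. It is a cocycle: $d\delta y_{j-1}=\delta dy_{j-1}$, which for $j\ge2$ is $\delta\delta y_{j-2}=0$, by the relations $d_ay_b=d_{b-1}y_a$ defining $M_j$; for $j=1$ it is $\delta(x|_{U_0})=0$, the two pullbacks of $x$ to $U_0\times_YU_0$ being equal. Choose an affine étale cover $U_j\to M_j$ on which it becomes a coboundary $dy_j$. The faces of $U_j$ are the composites with $M_j\to U_{j-1}$; they satisfy the semi-simplicial identities by the definition of $M_j$.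

**Step 2: a null-homotopy.** Let $C=\Lambda(\lambda U_\bullet)$, with $\Lambda(\lambda U_j)$ in degree $-j$, and let $\varepsilon:C\to\Lambda(\lambda Y)$ be the augmentation, a quasi-isomorphism by Proposition 5(iii). Let $h_j=(-1)^{i+j(i+1)}y_j$, viewed as a map $\Lambda(\lambda U_j)\to J^{i-1-j}=(J[i])^{-j-1}$. The differential of $J[i]$ is $(-1)^id$. So in degree $0$, $(-1)^idh_0=dy_0=x\varepsilon$. In degree $-j$, $j\ge1$,
$$(-1)^idh_j+h_{j-1}\circ\partial=\bigl((-1)^{i}(-1)^{i+j(i+1)}+(-1)^{i+(j-1)(i+1)}\bigr)\delta y_{j-1}=0,$$
because the two signs differ by $(-1)^{i+(i+1)}=-1$. Thus $h$ is a null-homotopy of $C\xrightarrow{\varepsilon}\Lambda(\lambda Y)\xrightarrow{x}J[i]$. As $J$ is K-injective and $\varepsilon$ is a quasi-isomorphism, composition with $\varepsilon$ is bijective on homotopy classes of maps to $J[i]$. Hence $x=0$ in $H^i(J(\lambda Y))$. $\square$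

**Proposition 10** ($\Lambda$ arbitrary). The composite $D(A)\xrightarrow{\lambda^*}D(A')\to T'$ is a Verdier quotient functor with kernel $\mathcal L^+$.

*Proof.* Both functors are Verdier quotient functors (Lemma 3(c) and the definition of $T'$), hence so is the composite. Its kernel is $\{F:\lambda^*F\in\mathcal L'\}$, which contains $\mathcal L^+$ by (2).

**Step 1: $\mathcal K\subset\mathcal L^+$.** Let $F\in\mathcal K$, and by (F4) take a triangle $F'\to F\to F''\to$ with $F'\in\langle k_X:X\in lSm/k\rangle$ and $F''\in\{k_X\}^\perp$. As all $k_X$ lie in $\mathcal K$, so do $F'$ and $F''$. For all $X,i$,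
$$\mathrm{Hom}(\Lambda(X),F''[i])\cong\mathrm{Hom}(\Lambda(\lambda X^\circ),F''[i])=0,$$
the isomorphism because $F''\in\{k_X\}^\perp$, the vanishing by Lemma 9. So by (1) a K-injective model of $F''$ is acyclic as a complex of presheaves, and $F''=0$. Hence $F\cong F'$, which lies in $\mathcal L^+$ by Proposition 8.

**Step 2: objects of $\mathcal L'$ come from $\mathcal L^+$.** Let $\mathcal M$ be the class of objects of $D(A')$ isomorphic to some $\lambda^*F$, $F\in\mathcal L^+$. A morphism $\lambda^*F\to\lambda^*F_1$ in $D(A')=D(A)/\mathcal K$ is a roof $F\leftarrow F_2\to F_1$ with $\mathrm{cone}(F_2\to F)\in\mathcal K\subset\mathcal L^+$. If $F,F_1\in\mathcal L^+$, then $F_2\in\mathcal L^+$, and the cone of the morphism is $\lambda^*\mathrm{cone}(F_2\to F_1)\in\mathcal M$. So $\mathcal M$ is a triangulated subcategory. It is closed under sums and contains $c'_Y=\lambda^*c_{\lambda Y}$. Hence $\mathcal L'\subset\mathcal M$.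

**Step 3: the kernel.** If $\lambda^*F\in\mathcal L'$, then $\lambda^*F\cong\lambda^*F_1$ with $F_1\in\mathcal L^+$, by Step 2. So $F$ and $F_1$ are linked by a roof $F\leftarrow F_2\to F_1$ both of whose legs have cone in $\mathcal K\subset\mathcal L^+$. Hence $F_2\in\mathcal L^+$ and $F\in\mathcal L^+$. $\square$

*Proof of Theorem 2.* By Proposition 10, $\Phi$ is the quotient functor $T=D(A)/\mathcal L\to D(A)/\mathcal L^+\cong T'$. Its kernel $\mathcal L^+/\mathcal L$ is the localizing subcategory of $T$ generated by the images of the $c_X$: it contains them, and the preimage in $D(A)$ of the subcategory they generate is localizing and contains $\mathcal L$ and all $c_X$. The image of $c_X$ is $B_X[1]$, so the kernel is $\langle B_X\rangle$. The objects of $T$ on which a given integer acts invertibly form a localizing subcategory. For an integer invertible in $k$ this subcategory contains all $B_X$, by Corollary 7 applied to the absolute value. $\square$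

## 9. Generation by finite field extensions, and Theorem 1

Let $n\Lambda=0$ with $n\ge1$ invertible in $k$. By Corollary 7, $\mathcal L^+=\mathcal L$. So by Proposition 10 the kernel of $D(A)\to T'$ is $\mathcal L$, and $\Phi:T=D(A)/\mathcal L\to T'$ is an equivalence. It remains to show generation by proper objects. One might compactify $X^\circ$ with a controlled boundary, but that is where a resolution hypothesis would be wanted. Instead we show that $T'$ is generated by fields. The input is:

**(F5)** (Suslin rigidity: Suslin–Voevodsky, *Singular homology of abstract algebraic varieties*, Thm 4.4; Mazza–Voevodsky–Weibel, *Lecture notes on motivic cohomology*, Lecture 7, rigidity theorem.) Let $K$ be algebraically closed and $P$ a homotopy invariant presheaf with transfers on $Sm/K$ with $nP=0$, $n$ invertible in $K$. Then $P(\operatorname{Spec}K)\to P(\mathcal O^h_{Y,y})$ is an isomorphism for every $Y\in Sm/K$ and closed $y\in Y$.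

**Proposition 11.** Under the hypotheses of Theorem 1, $D(A')=\langle c'_Y,\ \Lambda^{tr}(\operatorname{Spec}L):Y\in Sm/k,\ L/k\text{ finite}\rangle$.

*Proof.* By (F4), it suffices that a K-injective complex $J$ in $A'$ lying in the right orthogonal of these objects is acyclic: every $E$ then equals its part $E'$ in the generated subcategory. Fix $i$ and put $P(Y)=H^i(J(Y))=\mathrm{Hom}_{D(A')}(\Lambda^{tr}(Y),J[i])$. This is a presheaf with transfers, $\mathbb A^1$-invariant (orthogonality to $c'_Y$), with $nP=0$, and $P(\operatorname{Spec}L)=0$ for all finite $L/k$.

**Step 1: extension to $\bar k$.** Since (F5) needs an algebraically closed base, we extend $P$. Let $\bar k$ be an algebraic closure of $k$; fields $L,L',L''$ below are finite over $k$ and contained in $\bar k$, hence separable over $k$, as $k$ is perfect.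

For $Y,Y'\in Sm/L'$, $Y\times_{L'}Y'$ is open and closed in $Y\times_kY'$, by separability. So $\mathrm{Cor}_{L'}(Y,Y')\subset\mathrm{Cor}_k(Y,Y')$, compatibly with composition, and $P$ restricts to a presheaf with transfers on $Sm/L'$.

For $L'\subset L''$ and $\alpha\in\mathrm{Cor}_{L'}(Y,Y')$, with projections $\mathrm{pr}_Y:Y_{L''}\to Y$ and $\mathrm{pr}_{Y'}:Y'_{L''}\to Y'$, we have $\mathrm{pr}_{Y'}\circ\alpha_{L''}=\alpha\circ\mathrm{pr}_Y$ in $\mathrm{Cor}_k$: under $Y_{L''}\times_{L''}Y'_{L''}\cong Y_{L''}\times_{L'}Y'$ both are the flat pullback of $\alpha$. Applying $P$, the maps $\mathrm{pr}^*:P(Y)\to P(Y_{L''})$ commute with transfers.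

Every smooth separated $\bar k$-scheme of finite type, and every finite correspondence between two such, is defined over some $L$, uniquely up to enlarging $L$. Therefore
$$P_{\bar k}(Y_0\times_L\bar k):=\mathrm{colim}_{L'\supset L}P(Y_0\times_LL')$$
defines a presheaf with transfers on $Sm/\bar k$. It is homotopy invariant, killed by $n$, and $P_{\bar k}(\operatorname{Spec}\bar k)=\mathrm{colim}_{L'}P(\operatorname{Spec}L')=0$.

**Step 2: the stalks of $P$ are those of $P_{\bar k}$.** Let $Y\in Sm/k$ and let $\bar y:\operatorname{Spec}\bar k\to Y$ lie over a closed point; it also defines a closed point $\bar y'$ of $Y_{\bar k}$. By construction, $P_{\bar k}(\mathcal O^h_{Y_{\bar k},\bar y'})$ is the filtered colimit of the groups $P(W)$ over pairs $(L',W)$, where $W$ is étale over $Y_{L'}$ with a $\bar k$-point over the one defined by $\bar y$. A transition $(L',W)\to(L'',W'')$, $L'\subset L''$, is a pointed map $W''\to W$ over $Y_{L'}$. The pairs with $L'=k$ are the étale neighbourhoods of $\bar y$ in $Y$, with filtered colimit $P(\mathcal O^{sh}_{Y,\bar y})$. We claim that the natural map from this colimit to the big one is bijective.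

*Surjective:* for a pair $(L',W)$, $W$ is also étale over $Y$, so $(k,W)$ is a pair, and the identity of $W$ is a transition $(k,W)\to(L',W)$. Hence every class at $(L',W)$ is the image of the same class at $(k,W)$. *Injective:* suppose $a\in P(W)$ at $(k,W)$ dies along a transition $(k,W)\to(L'',W'')$, that is, along a pointed map $W''\to W$ over $Y$. The same map is a transition $(k,W)\to(k,W'')$, so $a$ already dies in the small colimit.

**Step 3: conclusion.** By Step 2 and (F5),
$$P(\mathcal O^{sh}_{Y,\bar y})=P_{\bar k}(\mathcal O^h_{Y_{\bar k},\bar y'})\cong P_{\bar k}(\operatorname{Spec}\bar k)=0.$$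
Geometric points over closed points detect the vanishing of étale sheaves on schemes of finite type over $k$: the set of points where a section is nonzero is closed, so if nonempty it contains a closed point. So the étale sheaf associated with $P$, which is the $i$-th cohomology sheaf of $J$, vanishes. This holds for every $i$, so $J$ is acyclic. $\square$

*Proof of Theorem 1.* We saw that $\Phi$ is an equivalence. In $T'=D(A')/\mathcal L'$ the objects $c'_Y$ vanish, so Proposition 11 gives $T'=\langle M(\operatorname{Spec}L):L/k\text{ finite}\rangle$. Since $\Phi$ is an equivalence with $\Phi M(\operatorname{Spec}L)\cong M(\operatorname{Spec}L)$, also $T=\langle M(\operatorname{Spec}L):L/k\text{ finite}\rangle$. Now $\operatorname{Spec}L$ with trivial log structure lies in $lSm/k$, because $k$ is perfect, and it is proper over $k$. So $T_{\rm prop}=T$. The left-pointing functor is thus the identity of $T$, and the right-pointing one is $\Phi$. This holds for $\tau=d\acute et$ and for $\tau=l\acute et$. $\blacksquare$
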